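\title{Pro-$p$ limit groups are fully residually free, but not conversely}

\begin{abstract}
We compare two classes of finitely generated pro-$p$ groups: pro-$p$ limit groups, which are the finitely generated subgroups of iterated centralizer extensions of free pro-$p$ groups, and fully residually free pro-$p$ groups. We prove that every pro-$p$ limit group $G$ is fully residually free pro-$p$, in a strong form that concerns the completed group algebra and implies that $\mathbb{F}_p[[G]]$ has no zero divisors. We also prove that an abelian subgroup of a pro-$p$ limit group meets the commutator subgroup in a procyclic group, and we construct a fully residually free pro-$p$ group on four generators whose commutator subgroup contains $\mathbb{Z}_p^2$. Hence the converse inclusion fails.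
\end{abstract}

\section{Introduction}

Fix a prime $p$. All homomorphisms between pro-$p$ groups are continuous, all subgroups are closed, and generation is meant in the topological sense. We write $[a,b]=a^{-1}b^{-1}ab$ and $a^b=b^{-1}ab$. The closed lower central series is $\gamma_1(G)=G$, $\gamma_{n+1}(G)=\overline{[\gamma_n(G),G]}$; thus $\gamma_2(G)=\overline{[G,G]}$. The trivial group counts as free pro-$p$ of rank $0$, and $\mathbb{N}$ contains $0$.

There are two ways of saying that a finitely generated pro-$p$ group is close to being free. The first is by construction: start from a free group and repeatedly enlarge a procyclic centralizer. Recall that if $C$ is a common subgroup of pro-$p$ groups $G$ and $A$, the free pro-$p$ product with amalgamation $G\amalg_C A$ is the pushout in the category of pro-$p$ groups: homomorphisms from $G\amalg_C A$ to a pro-$p$ group $K$ correspond to pairs of homomorphisms $G\to K$, $A\to K$ that agree on $C$.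

\begin{definition}[Kochloukova--Zalesskii]\label{def:limit}
Let $\mathcal{G}_0$ be the class of finitely generated free pro-$p$ groups. For $n>0$ let $\mathcal{G}_n$ be the class of all groups $G_{n-1}\amalg_C A$, where $G_{n-1}\in\mathcal{G}_{n-1}$, the subgroup $C\le G_{n-1}$ is procyclic and equal to its own centralizer in $G_{n-1}$, and $A\cong\mathbb{Z}_p^k$ is a free abelian pro-$p$ group of finite rank containing $C$ as a direct summand. A \emph{pro-$p$ limit group} is a finitely generated subgroup of a group in $\mathcal{G}_n$ for some $n\ge0$. The class of pro-$p$ limit groups is denoted by $\mathcal{L}$.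
\end{definition}

The second way is by approximation: every finite piece of the group should be visible in a free group.

\begin{definition}\label{def:frf}
A finitely generated pro-$p$ group $G$ is \emph{fully residually free pro-$p$} if for every finite subset of $G$ there is a homomorphism from $G$ to a free pro-$p$ group that is injective on this subset.
\end{definition}

The problem we solve comes from \cite{SZ}, and asks whether the two classes coincide:
\begin{itemize}
\item[(a)] Is every fully residually free pro-$p$ group a pro-$p$ limit group?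
\item[(b)] Is every pro-$p$ limit group fully residually free pro-$p$?
\end{itemize}

Both classes contain the finitely generated free pro-$p$ groups, and both are closed under finitely generated subgroups. Both contain $\mathbb{Z}_p^k$. Indeed $\mathbb{Z}_p^k=\mathbb{Z}_p\amalg_{\mathbb{Z}_p}\mathbb{Z}_p^k$ lies in $\mathcal{G}_1$; and for nonzero vectors $v_1,\dots,v_r\in\mathbb{Z}_p^k$ the polynomial $\prod_i\langle\alpha,v_i\rangle$ in $\alpha$ is nonzero, so some linear form $\langle\alpha,\cdot\rangle\colon\mathbb{Z}_p^k\to\mathbb{Z}_p$ kills no $v_i$. The word ``fully'' matters. If $F$ is free pro-$p$ on $x,y$, the two projections separate the points of $F\times F$, but every homomorphism to a free pro-$p$ group kills $(x,1)$ or $(1,[x,y])$, because centralizers of nontrivial elements of a free pro-$p$ group are abelian.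

The first interesting case is $G=F\amalg_C(C\times\langle t\rangle)$ with $C=\langle c\rangle$ self-centralizing in $F$ and $\langle t\rangle\cong\mathbb{Z}_p$. The only relation imposed on $t$ is that it commutes with $c$, and the elements of $F$ commuting with $c$ are the powers $c^\beta$, $\beta\in\mathbb{Z}_p$. The retractions $G\to F$, $t\mapsto c^\beta$, are therefore the natural candidates for separating a finite subset of $G$, and one expects a positive answer to (b). As for (a), in a fully residually free group the centralizers of nontrivial elements are abelian and malnormal (Lemma~\ref{lem:csa}), which is the configuration that centralizer extensions create. One might guess that noncyclic abelian subgroups can only arise from such extensions, and so expect a positive answer to (a) as well. The first guess is right and the second is wrong.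

For a pro-$p$ group $G$ let $\mathbb{F}_p[[G]]=\varprojlim\mathbb{F}_p[G/U]$, with $U$ running over the open normal subgroups, be the completed group algebra. A homomorphism $\varphi$ induces a homomorphism $\varphi_*$ of completed group algebras.

\begin{theorem}\label{thm:B}
Every pro-$p$ limit group is fully residually free pro-$p$. More strongly, if $G\in\mathcal{L}$, then for all $k\ge1$ and $0\ne f\in\mathbb{F}_p[[G^k]]$ there is a homomorphism $\varphi$ from $G$ to a finitely generated free pro-$p$ group $F$ with $(\varphi\times\dots\times\varphi)_*(f)\ne0$ in $\mathbb{F}_p[[F^k]]$. Consequently $\mathbb{F}_p[[G]]$ has no zero divisors.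
\end{theorem}

\begin{theorem}\label{thm:C}
If $G\in\mathcal{L}$ and $S\le G$ is an abelian subgroup, then $S\cap\overline{[G,G]}$ is procyclic.
\end{theorem}

\begin{theorem}\label{thm:A}
For all $k,l\ge2$ there is a fully residually free pro-$p$ group $G$, generated by $2+(k-1)2^{l-1}$ elements, containing a subgroup $S\cong\mathbb{Z}_p^k$ with $S\le\gamma_l(G)$. No such $G$ is a pro-$p$ limit group. For $k=l=2$ the group $G$ is generated by $4$ elements.
\end{theorem}

Thus the answer to (b) is yes and the answer to (a) is no.

An element of a pro-$p$ amalgam is a limit of words of unbounded length, so there is no finite normal form to which a retraction could be applied letter by letter. We work in the completed group algebra instead. Section~\ref{sec:model} describes a centralizer extension of $H$ as a semidirect product, and its algebra as a product of spaces of measures on powers of $H$ and of a coset space of $H$. Section~\ref{sec:free} treats extensions of a free group by computing leading terms of noncommutative power series, and Section~\ref{sec:iter} iterates the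 result to prove Theorem~\ref{thm:B}. Theorem~\ref{thm:C}, proved in Section~\ref{sec:abelian}, says that the rank added to an abelian subgroup by a centralizer extension is detected in the abelianization. Section~\ref{sec:counter} violates this property: in a free pro-$p$ group the equation $[z_1,x][z_2,y]=[x,y]^\alpha$ can be solved by successive approximation for every $\alpha\in\mathbb{Z}_p$, with solutions that depend polynomially on $\alpha$.

\section{Free pro-$p$ groups, measures, and property (R)}\label{sec:prelim}

\subsection{Free pro-$p$ groups}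

In a pro-$p$ group the powers $g^\beta$, $\beta\in\mathbb{Z}_p$, are defined by continuity, and $\langle g\rangle=\{g^\beta:\beta\in\mathbb{Z}_p\}$. A group of the form $\langle g\rangle$ is \emph{procyclic}; if it is nontrivial and torsion-free, it is isomorphic to $\mathbb{Z}_p$. The Frattini subgroup $\Phi(G)=\overline{G^p[G,G]}$ is the intersection of the kernels of all homomorphisms $G\to\mathbb{F}_p$, and a subset generates $G$ if and only if its image generates $G/\Phi(G)$. Thus $G$ is procyclic if and only if it does not map onto $\mathbb{F}_p^2$; it follows that an inverse limit of procyclic pro-$p$ groups along surjective maps is procyclic.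

We use the following textbook facts about a free pro-$p$ group $F$ of finite rank $m$.
\begin{itemize}
\item[(F1)] Subgroups of $F$ are free pro-$p$, and open subgroups have finite rank.
\item[(F2)] Any $m$ elements generating $F$ form a basis, and any element outside $\Phi(F)$ belongs to a basis.
\item[(F3)] $F$ is torsion-free, its abelian subgroups are procyclic, and centralizers of nontrivial elements are procyclic.
\item[(F4)] If $z_1,\dots,z_m$ is a basis, then $z_i\mapsto1+\zeta_i$ defines isomorphisms of topological rings from $\mathbb{F}_p[[F]]$ and $\mathbb{Z}_p[[F]]$ onto the algebras $\mathbb{F}_p\langle\langle\zeta_1,\dots,\zeta_m\rangle\rangle$ and $\mathbb{Z}_p\langle\langle\zeta_1,\dots,\zeta_m\rangle\rangle$ of noncommutative power series, with the topology of coefficientwise convergence.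
\end{itemize}

\begin{lemma}\label{lem:free}
Let $F$ be a finitely generated free pro-$p$ group.
\begin{itemize}
\item[(a)] If $1\ne\Gamma\le F$ is procyclic and $g\in F$ normalizes $\Gamma$, then $g$ centralizes $\Gamma$.
\item[(b)] If $z\in F\setminus\Phi(F)$, then $C_F(z)=\langle z\rangle$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Gamma=\langle\gamma\rangle$. The group $D=\langle g,\gamma\rangle$ is free of rank at most $2$. If the rank is $2$, then $g,\gamma$ is a basis, so $[\gamma,g]\ne1$ and $\Gamma$ embeds in $D/\gamma_2(D)$; but $[\gamma,g]$ lies in $\Gamma\cap\gamma_2(D)=1$. Hence $D$ is procyclic.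

(b) Write $C_F(z)=\langle u\rangle$ and $z=u^\beta$. If $\beta\in p\mathbb{Z}_p$ then $z\in\Phi(F)$. So $\beta$ is a unit and $\langle z\rangle=\langle u\rangle$.
\end{proof}

\subsection{Measures on profinite spaces}

Let $Y=\varprojlim Y_i$ be a profinite space, with $Y_i$ finite. Put $\mathbb{F}_p[[Y]]=\varprojlim\mathbb{F}_p[Y_i]$. This compact $\mathbb{F}_p$-vector space is the space of finitely additive $\mathbb{F}_p$-valued measures on the clopen subsets of $Y$. A point $y\in Y$ is identified with the Dirac measure $\delta_y$. A continuous map $\pi\colon Y\to Z$ induces the push-forward $\pi_*$, given by $(\pi_*f)(W)=f(\pi^{-1}W)$. For a pro-$p$ group this is the completed group algebra.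
\begin{itemize}
\item[(M1)] The points of $Y$ span a dense subspace, and every continuous map from $Y$ to a profinite $\mathbb{F}_p$-vector space extends uniquely to a continuous linear map on $\mathbb{F}_p[[Y]]$.
\item[(M2)] If $\pi$ is injective, so is $\pi_*$: a clopen set $W\subseteq Y$ with $f(W)\ne0$ is the preimage of a clopen subset of $Z$. If $\pi$ is surjective, so is $\pi_*$: its image is compact and contains all points of $Z$.
\item[(M3)] If $Y$ is the disjoint union of clopen sets $W_1,\dots,W_r$, then $\mathbb{F}_p[[Y]]=\bigoplus_i\mathbb{F}_p[[W_i]]$.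
\item[(M4)] $\mathbb{F}_p[[Y\times Z]]=\mathbb{F}_p[[Y]]\mathbin{\widehat\otimes}\mathbb{F}_p[[Z]]$, where $M\mathbin{\widehat\otimes}M'=\varprojlim M_i\otimes M'_j$ for profinite vector spaces $M=\varprojlim M_i$, $M'=\varprojlim M'_j$ with finite $M_i$, $M'_j$. The completed tensor product commutes with inverse limits and with products. If $f$ and $g$ are nonzero, so is $f\otimes g$, since $(f\otimes g)(W\times W')=f(W)g(W')$.
\end{itemize}

\subsection{Property (R)}

For a homomorphism $\varphi$ write $\varphi^{(k)}=\varphi\times\dots\times\varphi$ ($k$ factors). We consider two properties of a pro-$p$ group $H$.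
\begin{itemize}
\item[(S)] For all nontrivial $g_1,\dots,g_k\in H$ there is a homomorphism $\varphi$ from $H$ to a finitely generated free pro-$p$ group with $\varphi(g_i)\ne1$ for all $i$.
\item[(R)] For all $k\ge1$ and $0\ne f\in\mathbb{F}_p[[H^k]]$ there is a homomorphism $\varphi$ from $H$ to a finitely generated free pro-$p$ group with $\varphi^{(k)}_*f\ne0$.
\end{itemize}
A finitely generated $H$ satisfies (S) if and only if it is fully residually free pro-$p$. Indeed, to be injective on a finite set is to kill none of the elements $g^{-1}g'$ with $g\ne g'$ in the set; conversely, a homomorphism that is injective on $\{1,g_1,\dots,g_k\}$ kills no $g_i$, and its image is finitely generated free by (F1). Property (R) implies (S): apply it to $(g_1-1)\otimes\dots\otimes(g_k-1)$, which is nonzero by (M4) and has image $(\varphi(g_1)-1)\otimes\dots\otimes(\varphi(g_k)-1)$. So (R) is the version of (S) in which finite sets are replaced by measures; it is the version that survives a centralizer extension. Finitely generated free pro-$p$ groups satisfy (R), with $\varphi$ the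 identity.

\begin{lemma}\label{lem:csa}
Let $H$ satisfy \textup{(S)}.
\begin{itemize}
\item[(a)] $H$ is torsion-free, and centralizers of nontrivial elements of $H$ are abelian.
\item[(b)] If $1\ne a\in H$, $A=C_H(a)$ and $A\cap hAh^{-1}\ne1$, then $h\in A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A nontrivial torsion element would have a nontrivial torsion image in a free group. If $g,g'$ commute with $b\ne1$ and $[g,g']\ne1$, take $\varphi\colon H\to F$ killing neither $b$ nor $[g,g']$; then $C_F(\varphi(b))$ is not abelian, contrary to (F3).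

(b) Let $1\ne u=hwh^{-1}$ with $u,w\in A$. By (a), $u$ and $w$ commute. Suppose $[h,u]\ne1$ and take $\varphi\colon H\to F$ killing neither $u$ nor $[h,u]$. Then $\varphi(u)$ and $\varphi(w)$ are conjugate, nontrivial and commute. Each of their centralizers is abelian and contains both elements, so each is contained in the other; call this procyclic group $D$. From $\varphi(u)=\varphi(h)\varphi(w)\varphi(h)^{-1}$ we get $D=\varphi(h)D\varphi(h)^{-1}$. By Lemma~\ref{lem:free}(a), $\varphi(h)$ commutes with $\varphi(u)\in D$, a contradiction. So $h\in C_H(u)$. This group is abelian and contains $a$, hence $h\in C_H(a)=A$.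
\end{proof}

\section{A model for one-step extensions}\label{sec:model}

We want to adjoin to a pro-$p$ group $H$ one element $t$ commuting with a subgroup $A$. The conjugate $hth^{-1}$ depends only on the coset $hA$, and in the universal situation these conjugates should satisfy no relations. This suggests the following construction.

Let $X=H/A=\varprojlim X_i$, where $X_i=H/V_iA$ and $V_i$ runs over the open normal subgroups of $H$. Let $F(X_i)$ be the free pro-$p$ group on the finite set $X_i$ and $N=\varprojlim F(X_i)$. A point $\omega\in X$ defines an element $t_\omega\in N$; these elements generate $N$ because their images generate each $F(X_i)$. Every continuous map from $X$ to a pro-$p$ group $K$ extends uniquely to a homomorphism $N\to K$: for finite $K$ the map factors through some $X_i$, and the general case follows by passing to the limit. The group $H$ acts on $F(X_i)$ through $H/V_i$ by permuting the basis, hence continuously on $N$. Put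
\[
\mathcal{E}(H,A)=N\rtimes H,\qquad t=t_A .
\]
This is a pro-$p$ group in which $t_{hA}=hth^{-1}$, so it is generated by $H$ and $t$. The subgroup $A$ fixes the point $A\in X$ and so centralizes $t$; moreover $\langle t\rangle\cong\mathbb{Z}_p$, and $\langle A,t\rangle=A\times\langle t\rangle$.

\begin{lemma}\label{lem:univ}
Let $\alpha\colon H\to K$ be a homomorphism to a pro-$p$ group and let $\tau\in K$ centralize $\alpha(A)$. There is a unique homomorphism $\mathcal{E}(H,A)\to K$ extending $\alpha$ with $t\mapsto\tau$. Hence $\mathcal{E}(H,A)\cong H\amalg_A(A\times\langle t\rangle)$.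
\end{lemma}

\begin{proof}
The map $X\to K$, $hA\mapsto\alpha(h)\tau\alpha(h)^{-1}$, is well defined and continuous; let $\beta\colon N\to K$ be its extension. For $h\in H$ the homomorphisms $\nu\mapsto\beta(h\nu h^{-1})$ and $\nu\mapsto\alpha(h)\beta(\nu)\alpha(h)^{-1}$ agree on the generators $t_\omega$, hence on $N$. So $\nu h\mapsto\beta(\nu)\alpha(h)$ is a homomorphism. It is unique because $H$ and $t$ generate. Finally, a homomorphism $A\times\langle t\rangle\to K$ that agrees with $\alpha$ on $A$ is the same as a choice of $\tau$, so this is the universal property of the pushout.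
\end{proof}

The model makes the group algebra explicit. By (F4), $\mathbb{F}_p[[F(X_i)]]=\prod_{j\ge0}\mathbb{F}_p[X_i^j]$, where $(\omega_1,\dots,\omega_j)\in X_i^j$ stands for the monomial $(t_{\omega_1}-1)\cdots(t_{\omega_j}-1)$. The transition maps send monomials to monomials of the same degree, so in the limit
\begin{equation}\label{eq:N}
\mathbb{F}_p[[N]]=\prod_{j\ge0}\mathbb{F}_p[[X^j]],
\end{equation}
with multiplication by concatenation. The subspaces $J_k=\prod_{j\ge k}\mathbb{F}_p[[X^j]]$ are closed ideals with $J_kJ_{k'}\subseteq J_{k+k'}$, and $N\subseteq1+J_1$. Let $G=\mathcal{E}(H,A)$. As a space, $G=N\times H$ via $(\nu,h)\mapsto\nu h$. For $\mathbf{n}=(n_1,\dots,n_k)\in\mathbb{N}^k$ put $|\mathbf{n}|=\sum_in_i$ and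
\[
Y_{\mathbf{n}}(X,H)=X^{n_1}\times H\times\dots\times X^{n_k}\times H .
\]
Then \eqref{eq:N} and (M4) give
\begin{equation}\label{eq:decomp}
\mathbb{F}_p[[G^k]]=\prod_{\mathbf{n}\in\mathbb{N}^k}\mathbb{F}_p[[Y_{\mathbf{n}}(X,H)]].
\end{equation}
We call the factors $X^{n_i}\times H$ the \emph{blocks}. In one block the point $(\omega_1,\dots,\omega_j,h)$ stands for $(t_{\omega_1}-1)\cdots(t_{\omega_j}-1)h\in\mathbb{F}_p[[G]]$, and a point of $Y_{\mathbf{n}}(X,H)$ stands for the tensor product of these $k$ elements. We write $f=(f_{\mathbf{n}})_{\mathbf{n}}$. For an open subgroup $V\le H$ the same formula, with $H$ replaced by $V$ in each block, describes $\mathbb{F}_p[[(NV)^k]]$. The decomposition \eqref{eq:decomp} is our substitute for a normal form.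

\section{Centralizer extensions of a free group}\label{sec:free}

Let $F$ be a finitely generated free pro-$p$ group, let $C=\langle c\rangle\ne1$ satisfy $C_F(c)=C$, and put $G=\mathcal{E}(F,C)$, $X=F/C$. For a power $q$ of $p$ let $\rho_q\colon G\to F$ be the homomorphism, given by Lemma~\ref{lem:univ}, that is the identity on $F$ and sends $t$ to $c^q$.

\begin{proposition}\label{prop:free}
If $0\ne f\in\mathbb{F}_p[[G^k]]$, then $(\rho_q^{(k)})_*f\ne0$ for all sufficiently large powers $q$ of $p$.
\end{proposition}

As $q$ grows, $c^q$ tends to $1$, so the maps $\rho_q$ approach the retraction that kills $N$. What $\rho_q$ remembers of $N$ is therefore stored in terms of high degree. We take powers of $p$ because $c^q-1=(c-1)^q$ in characteristic $p$, which makes these terms computable.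

\subsection{The case of a basis element}

\begin{example}\label{ex:basis}
Let $F$ be free on $x,y$ and $c=x$; this is allowed by Lemma~\ref{lem:free}(b). Put $\xi=x-1$, $\eta=y-1$. The point $(vC,h)\in X\times F$ stands for $(t_{vC}-1)h$ and is sent by $\rho_q$ to $v\xi^qv^{-1}h=a_0\xi^qa_1$, where $a_0=v$ and $a_1=v^{-1}h$. So it is natural to lift measures on $X\times F$ to $F\times F$ along $(a_0,a_1)\mapsto(a_0C,a_0a_1)$. The lift is not unique: $(a_0x,a_1)$ and $(a_0,xa_1)$ have the same image, that is, $a_0\xi\otimes a_1-a_0\otimes\xi a_1$ is pushed to $0$.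

Take $g=yty^{-1}t^{-1}$. With $\tau=t_C-1$ and $\tau'=t_{yC}-1$ we have $g-1=(\tau'-\tau)(1-\tau+\tau^2-\cdots)$. The lowest component in \eqref{eq:decomp} is $\delta_{(yC,1)}-\delta_{(C,1)}$ on $X\times F$. It lifts to
\[
y\otimes y^{-1}-1\otimes1=(\eta\otimes1-1\otimes\eta)+(\text{degree}\ge2).
\]
The other components involve at least two factors $\xi^q$. For $q\ge2$ we have $2q>q+1$, so $\rho_q(g)-1=\eta\xi^q-\xi^q\eta+(\text{degree}\ge q+2)$, which is nonzero. With $x$ in place of $y$ the leading term of the lift is $\xi\otimes1-1\otimes\xi$, one of the relations above, in accordance with $t_{xC}=t_C$.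

Modulo the relations, the tensors $a_0\otimes a_1$ of monomials in which $a_1$ does not begin with $\xi$ form a basis. If such a tensor has degree $e<q$, it can be read off from the word $a_0\xi^qa_1$: the letter in position $q$ belongs to the block $\xi^q$, and the maximal run of letters $\xi$ through this position ends exactly where $a_1$ begins. A bound on $e$ is necessary: the basis elements $1\otimes\eta\xi^q$ and $\xi^q\eta\otimes1$ of degree $q+1$ both give $\xi^q\eta\xi^q$.
\end{example}

The example used that $c-1$ has a nonzero linear term. In general $c$ may lie in $\Phi(F)$. We repair this by passing to an open normal subgroup $V_0$ in which a suitable power of $c$ lies outside the Frattini subgroup. The price is that $X$ splits into several $V_0$-orbits, each with its own linear term, and these terms must be told apart. Lemma~\ref{lem:lines} finds $V_0$, and Lemma~\ref{lem:ev} is the combinatorial statement of the example for several linear terms and several blocks.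

\subsection{Separating the conjugates of $c$ in a Frattini quotient}

For $V$ open and normal in $F$ write $C\cap V=\langle c^{q_V}\rangle$, with $q_V$ a power of $p$, and let $e_V$ be the class of $c^{q_V}$ in $V/\Phi(V)$. The group $F$ acts on the vector space $V/\Phi(V)$ by conjugation, $g\cdot\bar v=\overline{gvg^{-1}}$. Both $V$ and $C$ fix $e_V$. We want nothing else to fix the line through $e_V$.

\begin{lemma}\label{lem:lines}
There is an open normal subgroup $V_0$ of $F$ such that $e_{V_0}\ne0$ and, for $g\in F$, we have $ge_{V_0}\in\mathbb{F}_p^\times e_{V_0}$ if and only if $g\in V_0C$.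
\end{lemma}

\begin{proof}
We first find an open subgroup in which $c$ is a basis element. Choose an open normal subgroup $V_1$ of $F$ with $V_1\cap C\le C^p$ and put $U=V_1C$. The composite $U\to U/V_1\cong C/(C\cap V_1)\to C/C^p\cong\mathbb{F}_p$ does not kill $c$, so $c\notin\Phi(U)$, and $U$ has a basis $y_1=c,y_2,\dots,y_m$. Let $U_1=\bigcap_{g\in F}U^g$, an open normal subgroup of $F$. From now on $V$ runs over the open normal subgroups of $F$ contained in $U_1$.

\emph{Claim 1: $e_V\ne0$, and the stabilizer in $U$ of the line $\mathbb{F}_pe_V$ is $VC$.} We map $V/\Phi(V)$ to a permutation module, where stabilizers are visible. Let $Q=U/V$. Since $U$ is free, there is a homomorphism from $U$ to the finite $p$-group $\mathbb{F}_p[Q]\rtimes Q$ with $y_1\mapsto(1,y_1V)$ and $y_i\mapsto(0,y_iV)$ for $i\ge2$. Its first coordinate $\partial\colon U\to\mathbb{F}_p[Q]$ satisfies $\partial(uu')=\partial(u)+u\,\partial(u')$, and so $\partial(u^{-1})=-u^{-1}\partial(u)$. On $V$ it is a homomorphism to an elementary abelian group, hence it factors through $V/\Phi(V)$. For $u\in U$,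 $v\in V$,
\[
\partial(uvu^{-1})=\partial(u)+u\,\partial(v)-uvu^{-1}\partial(u)=u\,\partial(v),
\]
so the induced linear map $V/\Phi(V)\to\mathbb{F}_p[Q]$ is $U$-equivariant. It sends $e_V$ to $\partial(c^{q_V})=\sum_{0\le i<q_V}c^i$. The image of $c$ in $Q$ has order $q_V$, so this is the sum of the elements of the subgroup $VC/V$, and it is nonzero. Its translate by $u$ is the sum of the elements of the coset $uVC/V$, which is proportional to it only if $u\in VC$.

Since $U$ need not be normal, Claim 1 says nothing about elements outside $U$. They are handled by compactness, and this is where $C_F(c)=C$ is used.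

\emph{Claim 2: for some $V$, no $g\in F\setminus U$ stabilizes the line $\mathbb{F}_pe_V$.} Suppose that for every $V$ some $g\in F\setminus U$ does. Put $\Gamma=C\cap U_1\ne1$. By Claim 1 the stabilizer in $U_1$ of $\mathbb{F}_pe_V$ is $VC\cap U_1=V\Gamma$. As $U_1$ is normal, the stabilizer in $U_1$ of $\mathbb{F}_p\,ge_V$ is $gV\Gamma g^{-1}=Vg\Gamma g^{-1}$. The lines are equal, so the set
\[
S_V=\{g\in F\setminus U:\ Vg\Gamma g^{-1}=V\Gamma\}
\]
is nonempty. It is a union of cosets of $V$, hence compact, and $S_{V'}\subseteq S_V$ for $V'\le V$. So there is $g\in\bigcap_VS_V$. Then $g\notin U$ and $g\Gamma g^{-1}=\bigcap_VVg\Gamma g^{-1}=\bigcap_VV\Gamma=\Gamma$. By Lemma~\ref{lem:free}(a), $g\in C_F(\Gamma)$. This group is procyclic and contains $c$, so it lies in $C_F(c)=C\le U$, a contradiction.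

A subgroup $V_0=V$ as in Claim 2 has the required property by Claim 1.
\end{proof}

\subsection{Inserting long powers of linear forms}

Let $K$ be a field, $E$ a finite-dimensional $K$-vector space and $T=\bigoplus_dT_d$, $T_d=E^{\otimes d}$, its tensor algebra. Let $\ell_1,\dots,\ell_b\in E$ be nonzero and pairwise non-proportional. We call the indices $1,\dots,b$ \emph{colors}. For a sequence of colors $j=(j_1,\dots,j_n)$ put
\[
M_j=T\otimes_{K[\ell_{j_1}]}T\otimes_{K[\ell_{j_2}]}\dots\otimes_{K[\ell_{j_n}]}T .
\]
This is the quotient of $T^{\otimes(n+1)}$ by the span of the elements $(\cdots\otimes a\ell_{j_i}\otimes a'\otimes\cdots)-(\cdots\otimes a\otimes\ell_{j_i}a'\otimes\cdots)$, taken at the $i$-th tensor sign for $1\le i\le n$. It is graded by total degree.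

\begin{lemma}\label{lem:ev}
For $n,e\ge0$ and $s\ge e+b$ the map
\[
\operatorname{Ev}_s\colon\bigoplus_j(M_j)_e\to T_{e+ns},\qquad a_0\otimes\dots\otimes a_n\mapsto a_0\ell_{j_1}^sa_1\ell_{j_2}^s\cdots\ell_{j_n}^sa_n,
\]
where $j$ runs over all color sequences of length $n$, is well defined and injective.
\end{lemma}

For $b\ge3$ the $\ell_j$ may be linearly dependent, so one cannot argue with monomials as in Example~\ref{ex:basis}. Non-proportionality cannot be dropped: if $\ell_1=\ell_2$, the elements $1\otimes1$ of $M_{(1)}$ and of $M_{(2)}$ have the same image.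

\begin{proof}
The map is well defined since $a\ell_j\cdot\ell_j^s\cdot a'=a\cdot\ell_j^s\cdot\ell_ja'$.

\emph{A normal form in $M_j$.} For a color $i$ choose a complement $E=K\ell_i\oplus E_i$ and put $T^{(i)}=K\oplus E_iT$, the analog of the words not beginning with $\ell_i$. Iterating $T=K\oplus ET=T^{(i)}\oplus\ell_iT$ we get
\begin{equation}\label{eq:split}
T_D=\bigoplus_{0\le r\le D}\ell_i^r\,T^{(i)}_{D-r}.
\end{equation}
So $T=K[\ell_i]\otimes_KT^{(i)}$ as a left $K[\ell_i]$-module, and $M\otimes_{K[\ell_i]}T=M\otimes_KT^{(i)}$ for every right $K[\ell_i]$-module $M$. By induction on $n$, $M_j=T\otimes T^{(j_1)}\otimes\dots\otimes T^{(j_n)}$.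

\emph{Windows and regions.} Write
\[
E^{\otimes(e+ns)}=E^{\otimes e}\otimes E^{\otimes(s-e)}\otimes E^{\otimes e}\otimes\dots\otimes E^{\otimes(s-e)}\otimes E^{\otimes e},
\]
with $n$ \emph{windows} $E^{\otimes(s-e)}$ and $n+1$ \emph{regions} $E^{\otimes e}$; see Figure~\ref{fig:windows}. The $i$-th window occupies the positions $(i-1)s+e+1,\dots,is$. Let $a_0,\dots,a_n$ be homogeneous of degrees $d_0,\dots,d_n$ with sum $e$, and put $D_i=d_0+\dots+d_{i-1}$, so $0\le D_i\le e$. In $a_0\ell_{j_1}^s\cdots\ell_{j_n}^sa_n$ the factor $\ell_{j_i}^s$ occupies the positions $(i-1)s+D_i+1,\dots,is+D_i$, which include the $i$-th window. So the $i$-th window contains $\ell_{j_i}^{s-e}$, and the regions contain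
\begin{equation}\label{eq:regions}
a_0\ell_{j_1}^{e-D_1},\quad\ell_{j_1}^{D_1}a_1\ell_{j_2}^{e-D_2},\quad\dots,\quad\ell_{j_{n-1}}^{D_{n-1}}a_{n-1}\ell_{j_n}^{e-D_n},\quad\ell_{j_n}^{D_n}a_n .
\end{equation}
Let $\Theta_j\colon(M_j)_e\to(E^{\otimes e})^{\otimes(n+1)}$ be the linear map sending $a_0\otimes\dots\otimes a_n$, in normal form, to the tensor product of the elements \eqref{eq:regions}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.7cm]
\draw (0,1.4) rectangle (12,2.2);
\draw (0.8,1.4)--(0.8,2.2) (5.8,1.4)--(5.8,2.2) (6.4,1.4)--(6.4,2.2) (11.4,1.4)--(11.4,2.2);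
\node at (0.4,1.8) {$a_0$}; \node at (3.4,1.8) {$\ell_{j_1}^{s}$}; \node at (6.1,1.8) {$a_1$};
\node at (8.6,1.8) {$\ell_{j_2}^{s}$}; \node at (11.7,1.8) {$a_2$};
\fill[gray!25] (2,0) rectangle (5,0.8); \fill[gray!25] (7,0) rectangle (10,0.8);
\draw (0,0) rectangle (12,0.8);
\draw[dashed] (2,0)--(2,2.2) (5,0)--(5,2.2) (7,0)--(7,2.2) (10,0)--(10,2.2);
\node at (1,0.4) {$e$}; \node at (3.5,0.4) {$s-e$}; \node at (6,0.4) {$e$};
\node at (8.5,0.4) {$s-e$}; \node at (11,0.4) {$e$};
\end{tikzpicture}
\caption{Top: the tensor $a_0\ell_{j_1}^sa_1\ell_{j_2}^sa_2$, where the degrees of $a_0,a_1,a_2$ add up to $e<s$. Bottom: the fixed subdivision of the $e+2s$ positions into three regions of length $e$ and two shaded windows of length $s-e$. Whatever the individual degrees of the $a_i$, the $i$-th window lies inside the $i$-th power.}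
\label{fig:windows}
\end{figure}

\emph{The windows determine the colors.} For colors $i\ne i'$ choose $\mu_{ii'}\in E^*$ with $\mu_{ii'}(\ell_i)=1$ and $\mu_{ii'}(\ell_{i'})=0$, and choose $\mu_{ii}$ with $\mu_{ii}(\ell_i)=1$. Since $s-e\ge b$, we can form the functional $\mu_i=\bigotimes_{i'\ne i}\mu_{ii'}\otimes\mu_{ii}^{\otimes(s-e-b+1)}$ on $E^{\otimes(s-e)}$. It takes the value $1$ on $\ell_i^{s-e}$ and $0$ on $\ell_{i'}^{s-e}$ for $i'\ne i$. Applying $\mu_{j_1},\dots,\mu_{j_n}$ to the windows sends $\operatorname{Ev}_s\big(\sum_{j'}z_{j'}\big)$, with $z_{j'}\in(M_{j'})_e$, to $\Theta_j(z_j)$. It remains to show that each $\Theta_j$ is injective.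

\emph{The regions determine the rest.} Fix $j$. For $0\le i\le n$ and $0\le D\le e$ let $S_i^D$ be the degree $D$ part of $T\otimes T^{(j_1)}\otimes\dots\otimes T^{(j_i)}$, so that $S_i^D=\bigoplus_{r\le D}S_{i-1}^r\otimes T^{(j_i)}_{D-r}$ for $i\ge1$. Define $\Theta_i^D\colon S_i^D\to(E^{\otimes e})^{\otimes i}\otimes E^{\otimes D}$ by $\Theta_0^D=\mathrm{id}$ and
\[
\Theta_i^D(z\otimes a)=\big[\Theta_{i-1}^r(z)\cdot\ell_{j_i}^{e-r}\big]\otimes\ell_{j_i}^ra\qquad\big(z\in S_{i-1}^r,\ a\in T^{(j_i)}_{D-r}\big),
\]
where the right multiplication acts on the last factor $E^{\otimes r}$. Comparing with \eqref{eq:regions}, $\Theta_j=\Theta_n^e$. We show by induction on $i$ that all $\Theta_i^D$ are injective. Multiplication by a power of $\ell_{j_i}$ on either side is injective, so on the summand with index $r$ the map $\Theta_i^D$ is a tensor product of two injective maps. Its image lies in $(E^{\otimes e})^{\otimes i}\otimes\ell_{j_i}^rT^{(j_i)}_{D-r}$, and these subspaces are independent for different $r$ by \eqref{eq:split}.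
\end{proof}

\subsection{Proof of Proposition~\ref{prop:free}}

Fix $V_0$ as in Lemma~\ref{lem:lines} and put $q_0=q_{V_0}$. By (F1) and (F4), $B=\mathbb{F}_p[[V_0]]=\mathbb{F}_p\langle\langle\zeta_1,\dots,\zeta_m\rangle\rangle=\prod_dT_d$, where $T$ is the tensor algebra of $E=\bigoplus_i\mathbb{F}_p\zeta_i$. The linear part of $v-1$ is additive in $v\in V_0$, because $vv'-1=(v-1)+(v'-1)+(v-1)(v'-1)$, and it sends the basis of $V_0$ to the $\zeta_i$; so it induces an isomorphism $V_0/\Phi(V_0)\cong E$. Let $g_1,\dots,g_b$ represent the left cosets of $V_0C$ in $F$. Put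
\[
\gamma_j=g_jc^{q_0}g_j^{-1}\in V_0,\qquad v_j=\gamma_j-1\in B,
\]
and let $\ell_j\in E$ be the linear part of $v_j$, that is, $\ell_j=g_je_{V_0}$. By Lemma~\ref{lem:lines} the $\ell_j$ are nonzero, and if $\ell_i$ and $\ell_j$ are proportional then $g_j^{-1}g_i\in V_0C$, so $i=j$. The space $X$ is the disjoint union of the clopen $V_0$-orbits $X_j=V_0g_jC/C$, $1\le j\le b$.

Let $q=q_0s$ with $s$ a power of $p$, and write $\rho_{q*}$ for $(\rho_q^{(k)})_*$. For $v\in V_0$ we have $\rho_q(t_{vg_jC})=v\gamma_j^sv^{-1}\in V_0$, and so
\begin{equation}\label{eq:rho}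
\rho_q(t_{vg_jC})-1=v\,v_j^s\,v^{-1}\in B .
\end{equation}

\emph{Step 1: reduction to $V_0$.} Let $G_0=NV_0$. Decompose $f=\sum_hf^{(h)}$ along the cosets $G_0^kh$, with $h$ running over representatives of $V_0^k\backslash F^k$, as in (M3). Since $\rho_q(N)\le V_0$, the measure $\rho_{q*}f^{(h)}$ lies in $\mathbb{F}_p[[V_0^kh]]$, and these subspaces are independent. Choose $h$ with $f^{(h)}\ne0$. As $\rho_{q*}(f^{(h)}h^{-1})=(\rho_{q*}f^{(h)})h^{-1}$, we may replace $f$ by $f^{(h)}h^{-1}$. So we assume $f_{\mathbf{n}}\in\mathbb{F}_p[[Y_{\mathbf{n}}(X,V_0)]]$ for all $\mathbf{n}$.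

\emph{Step 2: lifts.} The space $\mathbb{F}_p[[X]]$ carries no grading, so we lift the $f_{\mathbf{n}}$ to powers of $V_0$. By (M4),
\[
B_L:=\mathbb{F}_p[[V_0^L]]=\prod_{d\in\mathbb{N}^L}T_{d_1}\otimes\dots\otimes T_{d_L};
\]
let $B_L^{\ge e}$ be the closed subspace of elements of total degree at least $e$. For a color sequence $j=(j_1,\dots,j_n)$ define $\pi_j\colon V_0^{n+1}\to X_{j_1}\times\dots\times X_{j_n}\times V_0$ by
\[
\pi_j(a_0,\dots,a_n)=(u_1g_{j_1}C,\dots,u_ng_{j_n}C,\,u_{n+1}),\qquad u_i=a_0a_1\cdots a_{i-1}.
\]
This map is continuous, and it is surjective because the $u_i\in V_0$ can be prescribed arbitrarily. A \emph{coloring} of $\mathbf{n}$ is a tuple $\mathbf{j}=(j^{(1)},\dots,j^{(k)})$ of color sequences of lengths $n_1,\dots,n_k$; let $\pi_{\mathbf{j}}=\pi_{j^{(1)}}\times\dots\times\pi_{j^{(k)}}$, defined on $V_0^{|\mathbf{n}|+k}$. The images of the $\pi_{\mathbf{j}}$ form a finite clopen partition of $Y_{\mathbf{n}}(X,V_0)$, so (M2) and (M3) give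
\[
\mathbb{F}_p[[Y_{\mathbf{n}}(X,V_0)]]=\bigoplus_{\mathbf{j}}\pi_{\mathbf{j}*}B_{|\mathbf{n}|+k}.
\]
The $|\mathbf{n}|$ tensor signs inside the blocks are called \emph{slots}; each has a color. The next two statements are continuous and multilinear in the tensor factors, so by (M1) it suffices to check them for factors in $V_0$.
\begin{itemize}
\item[(i)] \emph{At a slot of color $i$, $\pi_{\mathbf{j}*}$ kills $(\cdots\otimes av_i\otimes a'\otimes\cdots)-(\cdots\otimes a\otimes v_ia'\otimes\cdots)$.} This element equals $(\cdots\otimes a\gamma_i\otimes a'\otimes\cdots)-(\cdots\otimes a\otimes\gamma_ia'\otimes\cdots)$. The two points have the same partial products, except that one has $u\gamma_i$ where the other has $u$ at the slot, and $u\gamma_ig_iC=ug_ic^{q_0}C=ug_iC$.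
\item[(ii)] \emph{In a block with colors $(j_1,\dots,j_n)$, $\rho_{q*}\pi_{\mathbf{j}*}$ sends $a_0\otimes\dots\otimes a_n$ to $a_0v_{j_1}^sa_1v_{j_2}^s\cdots v_{j_n}^sa_n$.} By \eqref{eq:rho} the image is $u_1v_{j_1}^su_1^{-1}\cdots u_nv_{j_n}^su_n^{-1}u_{n+1}$, and $u_1=a_0$, $u_i^{-1}u_{i+1}=a_i$.
\end{itemize}
Since $v_j^s=\ell_j^s+(\text{degree}>s)$, statement (ii) shows that $\rho_{q*}\pi_{\mathbf{j}*}$ maps $B_{|\mathbf{n}|+k}^{\ge d}$ into $B_k^{\ge d+|\mathbf{n}|s}$, and that the component of degree $d+|\mathbf{n}|s$ of the image is obtained by applying the formula for $\operatorname{Ev}_s$ in each block to the degree $d$ part.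

\emph{Step 3: leading terms.} A lift whose leading term is a relation, like $\xi\otimes1-1\otimes\xi$ in Example~\ref{ex:basis}, carries no information. We avoid such lifts by choosing lifts of the highest possible order. For $f_{\mathbf{n}}\ne0$ let $\operatorname{ord}(f_{\mathbf{n}})$ be the supremum of those $e$ for which $f_{\mathbf{n}}\in\sum_{\mathbf{j}}\pi_{\mathbf{j}*}B_{|\mathbf{n}|+k}^{\ge e}$. It is finite: otherwise the sets of lifts of $f_{\mathbf{n}}$ in $\bigoplus_{\mathbf{j}}B_{|\mathbf{n}|+k}^{\ge e}$ form a decreasing sequence of nonempty compact sets, and their common point $0$ would be a lift of $f_{\mathbf{n}}$. Put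
\[
r=\min\{|\mathbf{n}|:f_{\mathbf{n}}\ne0\},\qquad e=\min\{\operatorname{ord}(f_{\mathbf{n}}):|\mathbf{n}|=r,\ f_{\mathbf{n}}\ne0\}.
\]
For $|\mathbf{n}|=r$ write $f_{\mathbf{n}}=\sum_{\mathbf{j}}\pi_{\mathbf{j}*}\Psi_{\mathbf{j}}$ with $\Psi_{\mathbf{j}}\in B_{r+k}^{\ge e}$, let $\psi_{\mathbf{j}}\in(T^{\otimes(r+k)})_e$ be the degree $e$ part of $\Psi_{\mathbf{j}}$, and let $\bar\psi_{\mathbf{j}}$ be its class in $M_{\mathbf{j}}=M_{j^{(1)}}\otimes\dots\otimes M_{j^{(k)}}$. These data do not depend on $s$.

Some $\bar\psi_{\mathbf{j}}$ is nonzero. Indeed, take $\mathbf{n}$ with $|\mathbf{n}|=r$ and $\operatorname{ord}(f_{\mathbf{n}})=e$, and suppose $\bar\psi_{\mathbf{j}}=0$ for all colorings of $\mathbf{n}$. Then $\psi_{\mathbf{j}}$ is a finite sum of elements $R=(\cdots\otimes a\ell_i\otimes a'\otimes\cdots)-(\cdots\otimes a\otimes\ell_ia'\otimes\cdots)$ with homogeneous factors and total degree $e$, where $i$ is the color of the slot. Let $\tilde R$ be obtained from $R$ by writing $v_i$ for $\ell_i$. Then $\pi_{\mathbf{j}*}\tilde R=0$ by (i), and $\tilde R-R$ has degree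 at least $e+1$. So $\Psi_{\mathbf{j}}-\sum\tilde R=(\Psi_{\mathbf{j}}-\psi_{\mathbf{j}})+\sum(R-\tilde R)$ lies in $B_{r+k}^{\ge e+1}$ and has the same push-forward as $\Psi_{\mathbf{j}}$. This contradicts $\operatorname{ord}(f_{\mathbf{n}})=e$.

\emph{Step 4: conclusion.} Let $s\ge e+b$; in particular $s>e$. We compute the component of total degree $e+rs$ of $\rho_{q*}f=\sum_{\mathbf{n}}\rho_{q*}f_{\mathbf{n}}\in B_k$. The terms with $|\mathbf{n}|<r$ vanish, and those with $|\mathbf{n}|>r$ have degree at least $(r+1)s>e+rs$. By Step 2 the component is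
\begin{equation}\label{eq:lead}
\sum_{|\mathbf{n}|=r}\ \sum_{\mathbf{j}}\ (\operatorname{Ev}_s\otimes\dots\otimes\operatorname{Ev}_s)(\bar\psi_{\mathbf{j}}).
\end{equation}
The part of $\bar\psi_{\mathbf{j}}$ with block degrees $(e_1,\dots,e_k)$, $\sum_ie_i=e$, goes to multidegree $(e_i+n_is)_i$. Since $0\le e_i<s$, division with remainder recovers $\mathbf{n}$ and $(e_i)$ from the multidegree. For fixed $\mathbf{n}$ and $(e_i)$ the map is defined on
\[
\bigoplus_{\mathbf{j}}\bigotimes_{i=1}^k(M_{j^{(i)}})_{e_i}=\bigotimes_{i=1}^k\bigoplus_{j^{(i)}}(M_{j^{(i)}})_{e_i}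
\]
and is the tensor product of the maps of Lemma~\ref{lem:ev}, which are injective because $s\ge e_i+b$. So it is injective, and \eqref{eq:lead} is nonzero by Step 3. This proves Proposition~\ref{prop:free} for all powers $q\ge q_0(e+b)$. \qed

\section{Iterated extensions and Theorem~\ref{thm:B}}\label{sec:iter}

To pass from a free group to a group $H$ with (R), we map $\mathcal{E}(H,A)$ to an extension $\mathcal{E}(F,C)$ of a free group without killing a given $f$. A component $f_{\mathbf{n}}$ is a measure on a product of copies of $H$ and of $H/A$. When $A=C_H(a)$, the coset space $H/A$ is the conjugacy class of $a$, a subspace of $H$, so $f_{\mathbf{n}}$ becomes a measure on a power of $H$. This explains the form of (R): even to preserve a single element $g-1$ in the extension, one needs (R) for $H$ with measures and with an exponent that is not bounded in advance.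

\begin{proposition}\label{prop:step}
If $H$ satisfies \textup{(R)}, $1\ne a\in H$ and $A=C_H(a)$, then $G=\mathcal{E}(H,A)$ satisfies \textup{(R)}.
\end{proposition}

\begin{proof}
Let $0\ne f\in\mathbb{F}_p[[G^k]]$ and choose $\mathbf{n}$ with $f_{\mathbf{n}}\ne0$. The continuous map $\iota\colon X=H/A\to H$, $hA\mapsto hah^{-1}$, is injective because $A=C_H(a)$. Together with the identity of $H$ it embeds $Y_{\mathbf{n}}(X,H)$ in $H^{|\mathbf{n}|+k}$, and the push-forward $f^\sharp$ of $f_{\mathbf{n}}$ is nonzero by (M2). Apply (R) to $f^\sharp\otimes(a-1)$: there is $\varphi\colon H\to F$ with $\varphi_*f^\sharp\ne0$ and $\bar a=\varphi(a)\ne1$. Put $C=C_F(\bar a)=\langle c\rangle$. Since $C$ is abelian and $\bar a$ is a power of $c$, we have $C\le C_F(c)\le C_F(\bar a)=C$, so Proposition~\ref{prop:free} applies to $\mathcal{E}(F,C)$.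

As $\varphi(A)\le C$, Lemma~\ref{lem:univ} gives $\hat\varphi\colon G\to\mathcal{E}(F,C)$ extending $\varphi$ with $t\mapsto t$. It sends $t_{hA}$ to $t_{\varphi(h)C}$, so it respects the decompositions \eqref{eq:decomp}: the component $(\hat\varphi_*f)_{\mathbf{n}}$ is the push-forward of $f_{\mathbf{n}}$ along $\varphi$ and $\bar\varphi\colon X\to F/C$, $hA\mapsto\varphi(h)C$. Let $\iota'\colon F/C\to F$, $gC\mapsto g\bar ag^{-1}$. Then $\iota'\bar\varphi=\varphi\iota$, so pushing $(\hat\varphi_*f)_{\mathbf{n}}$ further along $\iota'$ gives $\varphi_*f^\sharp\ne0$. Hence $\hat\varphi_*f\ne0$, and by Proposition~\ref{prop:free} some $\rho_q\hat\varphi\colon G\to F$ does not kill $f$.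
\end{proof}

\begin{remark}\label{rem:selfcent}
The subgroup $A$ must be a full centralizer. Let $H=\langle x\rangle\cong\mathbb{Z}_p$ and $A=\langle x^p\rangle$. In $\mathcal{E}(H,A)$ we have $xtx^{-1}=t_{xA}\ne t$, but every homomorphism $\varphi$ to a free pro-$p$ group kills $[x,t]$: if $\varphi(x)\ne1$, then $\varphi(x)$ and $\varphi(t)$ lie in the abelian centralizer of $\varphi(x)^p\ne1$.
\end{remark}

An extension $G_{n-1}\amalg_CA$ with $A$ of large rank adjoins several commuting elements. To adjoin them one at a time we need to know the centralizer after each step.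

\begin{lemma}\label{lem:cent}
In the situation of Proposition~\ref{prop:step}, $C_G(a)=A\times\langle t\rangle$.
\end{lemma}

\begin{proof}
The group $C_G(a)$ contains $A$ and $t$, and it is abelian by Proposition~\ref{prop:step} and Lemma~\ref{lem:csa}. Let $\nu h\in C_G(a)$ with $\nu\in N$, $h\in H$. Projecting to $H$ gives $h\in C_H(a)=A$. So $\nu\in C_G(a)$, and $\nu$ commutes with $t$. In each $F(X_i)$ the image of $t$ is a basis element, so the image of $\nu$ lies in the image of $\langle t\rangle$ by Lemma~\ref{lem:free}(b). As $\langle t\rangle$ is closed, $\nu\in\langle t\rangle$.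
\end{proof}

\begin{proposition}\label{prop:chain}
Every nontrivial $G_n\in\mathcal{G}_n$ is the last term of a chain $H_0,H_1,\dots,H_m=G_n$, where $H_0\ne1$ is finitely generated free pro-$p$ and $H_i=\mathcal{E}(H_{i-1},C_{H_{i-1}}(a_i))$ with $1\ne a_i\in H_{i-1}$. All $H_i$ satisfy \textup{(R)}.
\end{proposition}

\begin{proof}
The last sentence follows from Proposition~\ref{prop:step}. We induct on $n$. For $n=0$ take $m=0$. Let $G_n=G_{n-1}\amalg_CA$.

If $G_{n-1}=1$, then $G_n=A\cong\mathbb{Z}_p^k$ with $k\ge1$. Since $\mathcal{E}(H,H)=\mathbb{Z}_p\times H$, the chain $\mathbb{Z}_p,\mathbb{Z}_p^2,\dots,\mathbb{Z}_p^k$ works, with any nontrivial $a_i$.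

Let $G_{n-1}\ne1$. Then $C=\langle c\rangle\ne1$, because the centralizer of the trivial group is $G_{n-1}$, and $C_{G_{n-1}}(c)=C$. Write $A=C\times\langle t_1\rangle\times\dots\times\langle t_r\rangle$ with $\langle t_i\rangle\cong\mathbb{Z}_p$, and $A_i=C\times\langle t_1\rangle\times\dots\times\langle t_i\rangle$. Put $K_0=G_{n-1}$, which satisfies (R) by induction, and $K_i=\mathcal{E}(K_{i-1},C_{K_{i-1}}(c))$, calling the new generator $t_i$. By Proposition~\ref{prop:step} and Lemma~\ref{lem:cent}, inductively, $K_i$ satisfies (R) and $C_{K_i}(c)=A_i$. By Lemma~\ref{lem:univ}, a homomorphism from $K_r$ to $K$ is a homomorphism $\alpha\colon G_{n-1}\to K$ together with elements $\tau_1,\dots,\tau_r$ such that $\tau_i$ commutes with $\alpha(C)$ and $\tau_1,\dots,\tau_{i-1}$. This is the same as $\alpha$ together with a homomorphism $A\to K$ agreeing with $\alpha$ on $C$. So $K_r\cong G_n$, and the chain for $G_{n-1}$ followed by $K_1,\dots,K_r$ is as required.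
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $G\le G_n\in\mathcal{G}_n$. The group $G_n$ satisfies (R): by Proposition~\ref{prop:chain} if it is nontrivial, and as a free group of rank $0$ otherwise. By (M2), $\mathbb{F}_p[[G^k]]\subseteq\mathbb{F}_p[[G_n^k]]$, so restricting homomorphisms shows that $G$ satisfies (R). Hence $G$ satisfies (S) and is fully residually free pro-$p$. If $f,g\in\mathbb{F}_p[[G]]$ are nonzero, (R) applied to $f\otimes g$ gives $\varphi\colon G\to F$ with $\varphi_*f\ne0$ and $\varphi_*g\ne0$. The power series algebra $\mathbb{F}_p[[F]]$ is a domain, since the product of the lowest homogeneous parts is a tensor product of nonzero vectors. So $\varphi_*(fg)\ne0$ and $fg\ne0$.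
\end{proof}

\section{Abelian subgroups and the commutator subgroup}\label{sec:abelian}

By Lemma~\ref{lem:univ}, an extension $G=\mathcal{E}(H,A)=N\rtimes H$ has a homomorphism $\lambda\colon G\to\mathbb{Z}_p$ that kills $H$ and sends $t$, hence every $t_\omega$, to $1$. For example, let $F$ be free on $x,y$, $C=C_F([x,y])$ and $G=\mathcal{E}(F,C)$. The abelian subgroup $S=C\times\langle t\rangle$ meets $\ker\lambda\supseteq\overline{[G,G]}$ in $C$, and $[x,y]\in S\cap\overline{[G,G]}$. So the new generator is seen in the abelianization, and the intersection in Theorem~\ref{thm:C} can be nontrivial.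

In general, let $K\le\ker\lambda$ be abelian. If $K\cap N=1$, then $K$ embeds in $H$ and we can induct. If $K\le N$, then $K$ is procyclic. The mixed case has to be excluded: an element $1\ne u\in N$ with $\lambda(u)=0$ must not commute with an element outside $N$. The leading term of $u-1$ would be an invariant measure, and in characteristic $p$ invariant measures are rare. For instance, a translation-invariant $\mathbb{F}_p$-valued measure on $\mathbb{Z}_p$ is zero, since each coset of $p^i\mathbb{Z}_p$ is a union of $p$ translates of $p^{i+1}\mathbb{Z}_p$.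

\begin{lemma}\label{lem:measure}
Let $P\cong\mathbb{Z}_p$ act on $Y=\varprojlim Y_i$, an inverse limit of finite sets with continuous $P$-actions and equivariant maps. Let $f\in\mathbb{F}_p[[Y]]$ be $P$-invariant and let $W\subseteq Y$ be a clopen set all of whose points have trivial stabilizer in $P$. Then $f(W)=0$.
\end{lemma}

\begin{proof}
The set $W$ is the preimage of a subset of some $Y_{i_0}$; for $i\ge i_0$ let $W_i\subseteq Y_i$ be the preimage of this subset, so $W=\varprojlim W_i$. The kernel of the action on $Y_{i_0}$ is an open subgroup $P'=\langle\sigma\rangle\ne1$, and it preserves each $W_i$. The sets of fixed points of $\sigma$ in the $W_i$ form an inverse system of finite sets whose limit, the set of fixed points of $\sigma$ in $W$, is empty. So $\sigma$ has no fixed point in some $W_i$, and every $P'$-orbit in $W_i$ has size a power of $p$ greater than $1$. The image $f_i\in\mathbb{F}_p[Y_i]$ of $f$ is constant on orbits, so $f(W)=\sum_{y\in W_i}f_i(y)=0$.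
\end{proof}

\begin{lemma}\label{lem:lambda}
Let $H$ satisfy \textup{(R)}, $1\ne a\in H$, $A=C_H(a)$ and $G=\mathcal{E}(H,A)=N\rtimes H$. If $1\ne u\in N$ commutes with some $g\in G\setminus N$, then $\lambda(u)\ne0$.
\end{lemma}

\begin{proof}
Write $g=\nu h$ with $\nu\in N$ and $1\ne h\in H$. Then $P=\langle h\rangle\cong\mathbb{Z}_p$ by Lemma~\ref{lem:csa}(a). Let $0\ne f\in\mathbb{F}_p[[X^k]]=J_k/J_{k+1}$ be the lowest nonzero component of $u-1$ in \eqref{eq:N}; here $k\ge1$ because $u\in1+J_1$. Conjugation by $\nu\in1+J_1$ is trivial on $J_k/J_{k+1}$, and conjugation by $h$ is induced by the diagonal action of $h$ on $X^k$, since $ht_\omega h^{-1}=t_{h\omega}$. From $gug^{-1}=u$ we get that $f$ is fixed by $h$, hence by $P$.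

At most one point of $X$ has a nontrivial stabilizer in $P$. For if $h^\beta$ fixes $wA$ and $h^{\beta'}$ fixes $w'A$ with $\beta,\beta'\in\mathbb{Z}_p\setminus\{0\}$, then $1\ne h^{\beta\beta'}\in wAw^{-1}\cap w'Aw'^{-1}$, and $w^{-1}w'\in A$ by Lemma~\ref{lem:csa}(b). Hence at most one point $z$ of $X^k=\varprojlim X_i^k$ has a nontrivial stabilizer. By Lemma~\ref{lem:measure}, $f$ vanishes on every clopen set that does not contain such a point. As $f\ne0$, the point $z$ exists, and $f(W)=f(X^k)$ for clopen $W\ni z$. So $f=\mu\delta_z$ with $\mu=f(X^k)\ne0$.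

The homomorphism $\lambda_*\colon\mathbb{F}_p[[N]]\to\mathbb{F}_p[[\mathbb{Z}_p]]=\mathbb{F}_p[[\tau]]$ sends every $t_\omega-1$ to $\tau$, so it sends a measure $f'$ on $X^j$ to $f'(X^j)\tau^j$. Thus $\lambda_*(u-1)=\mu\tau^k+(\text{degree}>k)\ne0$, and $\lambda(u)\ne0$.
\end{proof}

The uniqueness of the fixed point is essential. In the group of Remark~\ref{rem:selfcent} the element $x^p$ fixes all points of $X$, and $u=t_At_{xA}^{-1}\ne1$ commutes with $x^p$ although $\lambda(u)=0$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $G\le G_n\in\mathcal{G}_n$; we may assume $G_n\ne1$. Take the chain of Proposition~\ref{prop:chain} and write $H_i=N_i\rtimes H_{i-1}$. Let $r_i\colon G_n\to H_i$ be the composite of the projections $H_m\to H_{m-1}\to\dots\to H_i$, let $\lambda_i\colon H_i\to\mathbb{Z}_p$ be the homomorphism $\lambda$ of the $i$-th step, and put $\Lambda=(\lambda_ir_i)_{i=1}^m\colon G_n\to\mathbb{Z}_p^m$. If $S\le G$ is abelian, then $K=S\cap\overline{[G,G]}$ is an abelian subgroup of $\ker\Lambda$. Suppose that $K$ is not procyclic.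

We show by descending induction that $r_i$ is injective on $K$. This holds for $r_m=\mathrm{id}$. Let $i\ge1$ and let $r_i$ be injective on $K$, so $r_i(K)$ is abelian and not procyclic. An abelian subgroup of $N_i$ is the inverse limit of its images in finitely generated free pro-$p$ groups; these are procyclic by (F3), so it is procyclic. Hence there is $g\in r_i(K)\setminus N_i$. If $1\ne u\in r_i(K)\cap N_i$, then $u$ commutes with $g$, and $\lambda_i(u)\ne0$ by Lemma~\ref{lem:lambda}; this contradicts $\lambda_ir_i(K)=0$. So $r_i(K)\cap N_i=1$, and $r_{i-1}$ is injective on $K$.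

Finally $K\cong r_0(K)$ is an abelian subgroup of the free group $H_0$, hence procyclic, a contradiction.
\end{proof}

\section{Abelian subgroups deep in the lower central series}\label{sec:counter}

Let $F$ be free pro-$p$ on $x,y$ and let $1\ne c\in F$. In the group of all maps $\mathbb{Z}_p\to F$, the constant map $c$ and the map $\alpha\mapsto c^\alpha$ generate a copy of $\mathbb{Z}_p^2$. If $c=[x,y]$ and we can solve $[z_1(\alpha),x][z_2(\alpha),y]=c^\alpha$ for each $\alpha$, this copy lies in the commutator subgroup of $\langle x,y,z_1,z_2\rangle$. Evaluation at points $\alpha$ separates the elements of this group, but as $F\times F$ shows, that is not enough: finitely many elements must survive at one common point. We obtain this from polynomial dependence on $\alpha$, because a finite product of nonzero polynomials is nonzero.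

\subsection{The lower central series of $F$}

By (F4) we view $F$ inside $\mathbb{Z}_p\langle\langle\xi,\eta\rangle\rangle$, with $x=1+\xi$, $y=1+\eta$. Let $\mathfrak{m}$ be the ideal of series with zero constant term, so $\mathfrak{m}^n$ consists of the series without terms of degree less than $n$, and $F\subseteq1+\mathfrak{m}$. Let $L=\bigoplus_nL_n\subseteq\mathbb{Z}_p\langle\xi,\eta\rangle$ be the Lie $\mathbb{Z}_p$-subalgebra generated by $\xi,\eta$, with bracket $uv-vu$. By Witt's theorem $L$ is the free Lie $\mathbb{Z}_p$-algebra on $\xi,\eta$. Each $L_n$ is a submodule of a finitely generated free $\mathbb{Z}_p$-module, hence finitely generated free, and the Jacobi identity gives $L_n=[L_{n-1},\xi]+[L_{n-1},\eta]$ for $n\ge2$. Write $\gamma_n=\gamma_n(F)$. Recall that $[\gamma_i,\gamma_j]\le\gamma_{i+j}$ and that commutators make $\operatorname{gr}F=\bigoplus_n\gamma_n/\gamma_{n+1}$ a graded Lie $\mathbb{Z}_p$-algebra.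

\begin{lemma}\label{lem:magnus}
We have $\gamma_n=F\cap(1+\mathfrak{m}^n)$, and taking the degree $n$ part of $w-1$ for $w\in\gamma_n$ defines an isomorphism of graded Lie $\mathbb{Z}_p$-algebras $\operatorname{gr}F\cong L$.
\end{lemma}

\begin{proof}
For $u\in\mathfrak{m}^i$, $v\in\mathfrak{m}^j$,
\[
[1+u,1+v]-1=(1+u)^{-1}(1+v)^{-1}(uv-vu)\in(uv-vu)+\mathfrak{m}^{i+j+1}.
\]
Since $1+\mathfrak{m}^n$ is a closed subgroup, induction gives $\gamma_n\subseteq1+\mathfrak{m}^n$, and the degree $n$ parts define a homomorphism of graded Lie algebras $\theta\colon\operatorname{gr}F\to\mathbb{Z}_p\langle\xi,\eta\rangle$. The algebra $\operatorname{gr}F$ is generated by the classes $\bar x,\bar y$. Indeed, suppose $\gamma_{n-1}/\gamma_n$ is the $\mathbb{Z}_p$-span of the left-normed brackets of weight $n-1$ in $\bar x,\bar y$. The group $\gamma_n/\gamma_{n+1}$ is topologically generated by the brackets of elements of $\gamma_{n-1}/\gamma_n$ with elements of $F/\gamma_2$. By bilinearity these lie in the span of the finitely many left-normed brackets of weight $n$, which is compact and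 so closed. As $L$ is free, there is a surjection $L\to\operatorname{gr}F$ with $\xi\mapsto\bar x$, $\eta\mapsto\bar y$, and its composite with $\theta$ is the inclusion of $L$. Hence this surjection is an isomorphism, and $\theta$ is injective with image $L$. If $w\in F\cap(1+\mathfrak{m}^{n+1})$, then $w\in\gamma_n$ by induction, and $w\in\gamma_{n+1}$ by injectivity of $\theta$.
\end{proof}

\subsection{Polynomial maps to $F$}

Let $\Omega=\mathbb{Z}_p^r$, $r\ge1$. A map $w\colon\Omega\to F$ is \emph{polynomial} if each coefficient of the series $w(\alpha)$ is given by a polynomial in $\alpha=(\alpha_1,\dots,\alpha_r)$ with coefficients in $\mathbb{Q}_p$. Let $\mathcal{P}(\Omega)$ be the set of polynomial maps.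

\begin{lemma}\label{lem:poly}
\begin{itemize}
\item[(a)] $\mathcal{P}(\Omega)$ is a group under pointwise multiplication and contains the constant maps.
\item[(b)] If $w\in\mathcal{P}(\Omega)$ and $f\colon\Omega\to\mathbb{Z}_p$ is given by a polynomial over $\mathbb{Q}_p$, then $w^f\in\mathcal{P}(\Omega)$.
\item[(c)] If $w_n\in\mathcal{P}(\Omega)$ and $w_n^{-1}w_{n+1}$ takes values in $\gamma_{m_n}$ with $m_n\to\infty$, then $w_n$ converges pointwise to an element of $\mathcal{P}(\Omega)$.
\item[(d)] If $w_1,\dots,w_N\in\mathcal{P}(\Omega)$ are nontrivial, there is $\alpha\in\Omega$ with $w_i(\alpha)\ne1$ for all $i$.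
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) A coefficient of a product of two series is a finite sum of products of their coefficients. We have $w^{-1}=\sum_i(1-w)^i$ and $w^f=\sum_i\binom{f}{i}(w-1)^i$; the binomial formula holds for exponents in $\mathbb{N}$ and extends to $\mathbb{Z}_p$ by continuity. Since $(w-1)^i$ takes values in $\mathfrak{m}^i$, only finitely many $i$ contribute to a given coefficient.

(c) By Lemma~\ref{lem:magnus}, $w_{n+1}-w_n$ takes values in $\mathfrak{m}^{m_n}$. So each coefficient of $w_n$, as a function of $\alpha$, is independent of $n$ for large $n$. The limit takes values in $F$ because $F$ is compact.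

(d) Some coefficient of $w_i-1$ is a nonzero polynomial $P_i$. The nonzero polynomial $\prod_iP_i$ does not vanish identically on $\mathbb{Z}_p^r$, because $\mathbb{Z}_p$ is infinite.
\end{proof}

\subsection{Solving the commutator equation}

\begin{example}\label{ex:approx}
Let $c=[x,y]$. We solve $[z_1,x][z_2,y]=c^\alpha$ modulo $\gamma_3$ and $\gamma_4$. The first approximation is $z_1=1$, $z_2=x^\alpha$, by bilinearity. To find the error, use the identity
\begin{equation}\label{eq:comm}
[gs,w]=[g,w]^s[s,w]=[g,w]\,[[g,w],s]\,[s,w].
\end{equation}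
It gives $[x^{n+1},y]\equiv[x^n,y]\,[c,x]^n\,c$ modulo $\gamma_4$, and $\gamma_2/\gamma_4$ is abelian. By induction on $n$ and continuity, $[x^\alpha,y]\equiv c^\alpha[c,x]^{\binom{\alpha}{2}}$ modulo $\gamma_4$. The error is a commutator with $x$, so it is absorbed by $z_1$: the pair $z_1=c^{-\binom{\alpha}{2}}$, $z_2=x^\alpha$ solves the equation modulo $\gamma_4$. The exponent $\binom{\alpha}{2}$ shows why denominators are allowed. The next corrections lie in $\gamma_3$, $\gamma_4$, and so on; they can be made because $L_n=[L_{n-1},\xi]+[L_{n-1},\eta]$, and the process converges because $F$ is complete.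
\end{example}

To reach $\gamma_l$ we use iterated commutators. For a word $W=w_1\cdots w_r$ in the letters $x,y$ put $|W|=r$ and $\kappa_W(g)=[\dots[[g,w_1],w_2],\dots,w_r]$. Then $\kappa_W(\gamma_m)\subseteq\gamma_{m+|W|}$, and by Lemma~\ref{lem:magnus} the map $\kappa_W$ induces the $\mathbb{Z}_p$-linear map $\bar\kappa_W\colon L_m\to L_{m+|W|}$ given by bracketing successively with $w_1-1,\dots,w_r-1$. A correction $s$ is multiplied onto an approximate solution $g$ that need not lie deep in the series, so we need additivity of $\kappa_W$ with no assumption on $g$.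

\begin{lemma}\label{lem:kappa}
If $g\in F$, $s\in\gamma_m$ and $m\ge1$, then $\kappa_W(gs)\equiv\kappa_W(g)\kappa_W(s)$ modulo $\gamma_{m+|W|+1}$.
\end{lemma}

\begin{proof}
We induct on $|W|$, for all $g,s,m$ at once. For the empty word there is equality. Let $W=wW'$. By \eqref{eq:comm}, $[gs,w]=[g,w]s'$ with $s'=[[g,w],s][s,w]\in\gamma_{m+1}$. Since $[[g,w],s]\in\gamma_{m+2}$, we can write $s'=[s,w]s''$ with $s''=[[g,w],s]^{[s,w]}\in\gamma_{m+2}$. The inductive hypothesis for $s'$ gives $\kappa_W(gs)=\kappa_{W'}([g,w]s')\equiv\kappa_W(g)\kappa_{W'}(s')$ modulo $\gamma_{m+1+|W'|+1}=\gamma_{m+|W|+1}$. For $s''$ it gives $\kappa_{W'}(s')\equiv\kappa_W(s)\kappa_{W'}(s'')$ modulo the same group, and $\kappa_{W'}(s'')\in\gamma_{m+2+|W'|}=\gamma_{m+|W|+1}$.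
\end{proof}

Fix $l\ge2$ and $1\ne c\in\gamma_l$. Let $\mathcal{W}$ be the set of the $2^{l-1}$ words of length $l-1$ in $x,y$, in a fixed order.

\begin{lemma}\label{lem:solve}
There are $z_W\in\mathcal{P}(\mathbb{Z}_p)$, $W\in\mathcal{W}$, with $\prod_W\kappa_W(z_W(\alpha))=c^\alpha$ for all $\alpha\in\mathbb{Z}_p$.
\end{lemma}

\begin{proof}
We construct $z_W^{(n)}\in\mathcal{P}(\mathbb{Z}_p)$ for $n\ge l$ such that the error
\[
\delta_n=\Big(\prod_W\kappa_W(z_W^{(n)})\Big)^{-1}c^\alpha,
\]
which lies in $\mathcal{P}(\mathbb{Z}_p)$ by Lemma~\ref{lem:poly}, takes values in $\gamma_n$. Put $z_W^{(l)}=1$, so $\delta_l=c^\alpha$.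

Let the $z_W^{(n)}$ be given and let $b_1,\dots,b_N$ be a $\mathbb{Z}_p$-basis of $L_n$. By Lemma~\ref{lem:magnus} the degree $n$ part of $\delta_n(\alpha)-1$ is $\sum_jf_j(\alpha)b_j$ with $f_j(\alpha)\in\mathbb{Z}_p$. The $b_j$ are linearly independent over $\mathbb{Q}_p$, so $f_j$ is a fixed $\mathbb{Q}_p$-linear combination of coefficients of $\delta_n$, hence a polynomial. Put $m=n-l+1\ge1$. Iterating $L_i=[L_{i-1},\xi]+[L_{i-1},\eta]$ gives $L_n=\sum_W\bar\kappa_W(L_m)$, so there are $u_{j,W}\in\gamma_m$, with classes $\bar u_{j,W}\in L_m$, such that $b_j=\sum_W\bar\kappa_W(\bar u_{j,W})$. Put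
\[
s_W=\prod_ju_{j,W}^{f_j}\in\mathcal{P}(\mathbb{Z}_p),\qquad z_W^{(n+1)}=z_W^{(n)}s_W .
\]
The map $s_W$ takes values in $\gamma_m$, so $\kappa_W(s_W)$ takes values in $\gamma_n$, which is central modulo $\gamma_{n+1}$. By Lemma~\ref{lem:kappa},
\[
\prod_W\kappa_W(z_W^{(n+1)})\equiv\prod_W\kappa_W(z_W^{(n)})\cdot\prod_W\kappa_W(s_W)\quad\text{modulo }\gamma_{n+1}.
\]
Hence $\delta_{n+1}\equiv\big(\prod_W\kappa_W(s_W)\big)^{-1}\delta_n$. The class of $\prod_W\kappa_W(s_W)$ in $L_n$ is $\sum_W\sum_jf_j\bar\kappa_W(\bar u_{j,W})=\sum_jf_jb_j$, which is the class of $\delta_n$. So $\delta_{n+1}$ takes values in $\gamma_{n+1}$.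

By Lemma~\ref{lem:poly}(c), $z_W=\lim_nz_W^{(n)}$ exists in $\mathcal{P}(\mathbb{Z}_p)$. Since $\delta_n(\alpha)\in1+\mathfrak{m}^n$ tends to $1$, the equation holds in the limit.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

Let $k,l\ge2$, let $c$, $\mathcal{W}$, $z_W$ be as above, and put $\Omega=\mathbb{Z}_p^{k-1}$. The product $F^\Omega$ is a pro-$p$ group whose elements are the maps $\Omega\to F$. For $1\le i\le k-1$ and $W\in\mathcal{W}$ define $z_{i,W}\in\mathcal{P}(\Omega)$ by $z_{i,W}(\alpha)=z_W(\alpha_i)$. Let $G\le F^\Omega$ be the subgroup generated by the constant maps $x,y$ and the $z_{i,W}$. It has $2+(k-1)2^{l-1}$ generators and contains $F$ as the group of constant maps.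

\emph{$G$ consists of polynomial maps.} This needs an argument, because $\mathcal{P}(\Omega)$ is not closed in $F^\Omega$: the exponents of the maps $x^{\alpha_1^{(p-1)p^n}}$ converge pointwise to the indicator function of $\{\alpha_1\in\mathbb{Z}_p^\times\}$. Let $\tilde F$ be free pro-$p$ on symbols for the generators of $G$, let $\tilde F\to G$ be the natural surjection and $\varphi_\alpha\colon\tilde F\to F$ its composite with evaluation at $\alpha$. View $\tilde F$ inside $\mathbb{Z}_p\langle\langle\xi,\eta,\zeta_{i,W}\rangle\rangle$ by (F4). Substituting $z_{i,W}(\alpha)-1\in\mathfrak{m}$ for $\zeta_{i,W}$ is a continuous ring homomorphism to $\mathbb{Z}_p\langle\langle\xi,\eta\rangle\rangle$ that agrees with $\varphi_\alpha$ on the generators, hence on $\tilde F$. For $w\in\tilde F$, a coefficient of degree $d$ of $\varphi_\alpha(w)$ receives contributions only from the finitely many monomials of degree at most $d$ in the expansion of $w$. It is therefore a finite $\mathbb{Z}_p$-linear combination of products of coefficients of the $z_{i,W}(\alpha)$, which is a polynomial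 in $\alpha$.

\emph{$G$ is fully residually free pro-$p$.} By Lemma~\ref{lem:poly}(d), finitely many nontrivial elements of $G$ survive under evaluation $G\to F$ at one point $\alpha$. This is property (S).

\emph{The subgroup $S$.} Put $s_i=\prod_W\kappa_W(z_{i,W})\in G$. Since $|W|=l-1$, we have $s_i\in\gamma_l(G)$, and $c\in\gamma_l(F)\le\gamma_l(G)$. By Lemma~\ref{lem:solve}, $s_i(\alpha)=c^{\alpha_i}$. So $c,s_1,\dots,s_{k-1}$ commute, and they generate the image $S$ of the homomorphism $\mathbb{Z}_p^k\to G$, $(\beta_0,\dots,\beta_{k-1})\mapsto c^{\beta_0}s_1^{\beta_1}\cdots s_{k-1}^{\beta_{k-1}}$. If this element is trivial, then $\beta_0+\sum_i\beta_i\alpha_i=0$ for all $\alpha\in\Omega$, because $\langle c\rangle\cong\mathbb{Z}_p$; hence all $\beta_i$ vanish. Thus $S\cong\mathbb{Z}_p^k$ and $S\le\gamma_l(G)$.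

\emph{No such group lies in $\mathcal{L}$.} If $G\in\mathcal{L}$ contained $S\cong\mathbb{Z}_p^k$ with $S\le\gamma_l(G)\le\overline{[G,G]}$, then $S=S\cap\overline{[G,G]}$ would be procyclic by Theorem~\ref{thm:C}, which is false for $k\ge2$. \qed

\begin{remark}
Let $k=l=2$ and $c=[x,y]$, so that $G=\langle x,y,z_1,z_2\rangle$ with $[z_1(\alpha),x][z_2(\alpha),y]=c^\alpha$. The group $C=\langle c\rangle$ is self-centralizing in $F$: if $C_F(c)=\langle u\rangle$ and $c=u^\beta$, then $u\in\gamma_2$ because $F/\gamma_2\cong L_1$ is torsion-free, and $\beta$ is a unit because the class of $c$ generates $L_2\cong\mathbb{Z}_p$. The homomorphism $\mathcal{E}(F,C)\to G$ that is the identity on $F$ and sends $t$ to $s_1$ has the retraction $\rho_q$ as its coordinate at $\alpha=q$, so it is injective by Proposition~\ref{prop:free}. Thus $G$ is obtained from the centralizer extension $\mathcal{E}(F,C)$, in which $\lambda(t)=1$, by adjoining two elements that turn $t$ into the product of commutators $[z_1,x][z_2,y]$.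
\end{remark}

\begin{thebibliography}{9}

\bibitem{SZ}
Henrique Souza, Pavel Zalesskii, \emph{Revisiting fully residually free Demushkin groups}, arXiv:2603.16814 (2026).

\end{thebibliography}
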